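\title{Geodesically complete nonpositively curved complexes of every dimension with a fixed free fundamental group}

\begin{abstract}
For all $r\ge 2$ and $m\ge 2$ we construct a finite piecewise Euclidean $m$-dimensional complex that is nonpositively curved and geodesically complete and whose fundamental group is free of rank $r$. Hence the dimensions of the compact, nonpositively curved, geodesically complete complexes with a given fundamental group need not be bounded, which answers a question of Ontaneda in the negative. The complexes are obtained by folding the boundary of the beam $\mathbb R\times[-1,1]^{m-1}$ isometrically into its interior. Unboundedness also holds for free products with $F_r$, for amalgams of two nonabelian free groups over $\mathbb Z$, and for surface groups of genus at least $2$, whereas for $\mathbb Z^n$ the only possible dimension is $n$.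
\end{abstract}

\section{The question and the results}\label{sec:intro}

A geodesic metric space is \emph{nonpositively curved} (npc) if it is locally CAT(0); the CAT(0) condition is recalled in Section~\ref{sec:background}. Let $K$ be a compact npc geodesic space and $\tilde K$ its universal cover, which is a CAT(0) space. We call $K$ \emph{geodesically complete} (gc) if every geodesic segment $[0,b]\to\tilde K$ with $b>0$ is the restriction of a geodesic ray $[0,\infty)\to\tilde K$. Only nondegenerate segments are tested, so a one-point space is gc; this convention affects only the trivial group.

A \emph{gc $m$-complex} is a finite $m$-dimensional simplicial or polyhedral complex $K$ with a geodesic metric that induces the topology of $K$ and is npc and gc. The metric is not required to be piecewise flat. For a group $\Gamma$ let $\mathcal D(\Gamma)$ be the set of all $m$ for which there is a gc $m$-complex with fundamental group isomorphic to $\Gamma$. The number min-gc-dim\,$\Gamma$ is the least element of $\mathcal D(\Gamma)$, and is $+\infty$ if $\mathcal D(\Gamma)$ is empty. The number max-gc-dim\,$\Gamma$ is the largest element of $\mathcal D(\Gamma)$; it is $-\infty$ if $\mathcal D(\Gamma)$ is empty and $+\infty$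 if $\mathcal D(\Gamma)$ is infinite.

\medskip
\noindent\textbf{Question} (Ontaneda \cite{Ont}). \emph{Is max-gc-dim\,$\Gamma$ finite whenever min-gc-dim\,$\Gamma\ne+\infty$?}
\medskip

The set $\mathcal D(\Gamma)$ measures how far the group determines the dimension of the space. A lower bound comes for free: $\tilde K$ is contractible, so $K$ is a classifying space for $\Gamma$, and every element of $\mathcal D(\Gamma)$ is at least the geometric dimension of $\Gamma$. Nonpositive curvature alone gives no upper bound, because $K\times[0,1]^k$ is again a finite npc complex with the same group. Geodesic completeness excludes this example: the segment $\{p\}\times[0,1]$ in $K\times[0,1]$ cannot be extended. In a piecewise Euclidean complex it excludes free faces altogether. If a codimension-one face $\tau$ of a cell $\sigma$ lies in no other cell, then the complex is a Euclidean half-ball near an interior point of $\tau$, and a segment arriving there perpendicularly to $\tau$ has no continuation.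

Write $F_r$ for the free group of rank $r$ and $G_g$ for the fundamental group of the closed orientable surface of genus $g$. For free abelian groups geodesic completeness is completely rigid: $\mathcal D(\mathbb Z^n)=\{n\}$ by Theorem~\ref{thm:B}(3) below. For free groups and surface groups there is some flexibility. It is known that max-gc-dim\,$F_r>1$ for $r\ge2$, and that for every $m$ there is a $k$ such that max-gc-dim\,$F_r\ge m$ and max-gc-dim\,$G_r\ge m$ for all $r\ge k$. In the last statement the rank may grow with the dimension. One may therefore guess that every extra dimension creates faces that must be closed up at the cost of extra generators, and that the answer to the Question is yes. The answer is no, already for $F_2$.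

\begin{theorem}\label{thm:A}
For all $r\ge2$ and $m\ge2$ there is a finite piecewise Euclidean $m$-complex $K_{r,m}$ that is nonpositively curved and geodesically complete, with $\pi_1(K_{r,m})\cong F_r$. All links of points of $K_{r,m}$ are connected.
\end{theorem}

\begin{corollary}\label{cor:answer}
For every $r\ge 2$ we have $\mathcal D(F_r)=\{1,2,3,\dots\}$. In particular min-gc-dim\,$F_2=1$ and max-gc-dim\,$F_2=+\infty$, and the Question has a negative answer.
\end{corollary}

\begin{proof}
Theorem~\ref{thm:A} gives every $m\ge2$. For $m=1$ take the rose, a wedge of $r$ circles of length $1$: its universal cover is a tree in which every vertex has valence $2r\ge2$, so it is CAT(0) and every segment extends to a ray. A $0$-dimensional complex with a geodesic metric is a point, whose group is trivial.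
\end{proof}

The second theorem is not needed for the Question. It carries the phenomenon over to other groups and shows that the hypothesis $r\ge2$ is sharp.

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(1)] If min-gc-dim\,$A=d<\infty$ and $r\ge 2$, then $A*F_r$ is the fundamental group of a gc $m$-complex for every $m\ge\max(d,1)$. So max-gc-dim\,$(A*F_r)=+\infty$.
\item[(2)] Let $r,s\ge2$ and let $\Gamma=F_r*_{\mathbb Z}F_s$ be amalgamated along arbitrary nontrivial cyclic subgroups. Then $\Gamma$ is the fundamental group of a gc $m$-complex for every $m\ge2$. In particular this holds for $G_g=F_2*_{\mathbb Z}F_{2g-2}$, $g\ge2$.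
\item[(3)] A gc complex with fundamental group $\mathbb Z^n$, $n\ge0$, has dimension $n$.
\end{enumerate}
Consequently max-gc-dim\,$F_r=0,1,+\infty$ for $r=0$, $r=1$, $r\ge2$, and max-gc-dim\,$G_g=0,2,+\infty$ for $g=0$, $g=1$, $g\ge2$.
\end{theorem}

Section~\ref{sec:idea} explains the construction and works out $K_{2,2}$ by hand. Sections~\ref{sec:cube}--\ref{sec:quotient} prove Theorem~\ref{thm:A}, and Section~\ref{sec:B} proves Theorem~\ref{thm:B}.

\section{CAT(0) spaces, gluing, and links}\label{sec:background}

\subsection{Geodesics and the CAT(0) inequality}

A \emph{geodesic} is an isometric embedding of an interval, called a segment, ray or line according to the interval; a \emph{local geodesic} is a map from an interval that is an isometric embedding near each parameter value. A metric space is \emph{geodesic} if any two points are joined by a geodesic segment, and \emph{proper} if its closed balls are compact. A geodesic space $X$ is \emph{CAT(0)} if for every geodesic triangle in $X$, with comparison triangle in the Euclidean plane having the same side lengths, any two points $p,q$ on the sides satisfy $d(p,q)\le|\bar p-\bar q|$, where $\bar p,\bar q$ are the corresponding points of the comparison triangle.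 A convex subset of Euclidean space is CAT(0). We use the following textbook facts.

\begin{enumerate}
\item[(F1)] In a CAT(0) space any two points $x,y$ are joined by a unique segment $[x,y]$, balls are convex, and the space is contractible. Here a subset is \emph{convex} if it contains $[x,y]$ whenever it contains $x$ and $y$; a convex subset is itself CAT(0). In particular, sufficiently small balls about a point of an npc space are CAT(0).
\item[(F2)] In a CAT(0) space every local geodesic is a geodesic.
\item[(F3)] If $E$ is a convex subset of a CAT(0) space and $\sigma$ is a geodesic, then $t\mapsto d(\sigma(t),E)$ is a convex function.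
\item[(F4)] (Hopf--Rinow) A complete, locally compact geodesic space is proper.
\item[(F5)] (Cartan--Hadamard) Let $K$ be a compact npc geodesic space. With the lifted length metric, $\tilde K$ is a proper CAT(0) space and $\tilde K\to K$ is a local isometry. The deck group acts freely and cocompactly by isometries, and a compact set meets only finitely many of its translates.
\item[(F6)] (Gluing, \cite[I.5.24, II.11.1]{BH}) Let $X_1,X_2$ be CAT(0) spaces and $\phi\colon A_1\to A_2$ an isometry between nonempty compact convex subsets $A_i\subset X_i$. On the set $X_1\sqcup X_2/\phi$ let $d$ be the given metric on each $X_i$, and let $d(x_1,x_2)=\min_{z\in A_1}\bigl(d(x_1,z)+d(\phi z,x_2)\bigr)$ for $x_i\in X_i$. Then $d$ is a CAT(0) metric.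
\end{enumerate}

Two comments on (F6). The pieces $X_i$ are isometrically embedded geodesic spaces, so they are convex in the glued space by uniqueness of geodesics. By the triangle inequality, $d$ is the largest pseudometric on the glued set that is bounded above by the given metric on each $X_i$.

Geodesic completeness asks for infinite extensions, but it is enough to extend a little.

\begin{lemma}\label{lem:extend}
Let $X$ be a complete CAT(0) space. Suppose that for every nondegenerate segment $\sigma$ ending at a point $x$ there are points $y\in\sigma\setminus\{x\}$ and $y'\neq x$ such that $[y,x]\cup[x,y']$ is a geodesic. Then every nondegenerate segment of $X$ extends to a ray. Consequently, a compact npc geodesic space $K$ is gc if and only if every local geodesic $[0,b]\to K$ with $b>0$ extends to a local geodesic on a longer interval $[0,b+\delta]$.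
\end{lemma}

\begin{proof}
The geodesics $\sigma$ and $[y,x]\cup[x,y']$ overlap in the nondegenerate segment $[y,x]$, so $\sigma\cup[x,y']$ is a local geodesic, hence a geodesic by (F2). Thus every nondegenerate segment has a proper extension. Fix $\sigma\colon[0,b]\to X$ and order by extension the geodesics extending $\sigma$ that are defined on $[0,c)$ or $[0,c]$, $c\le\infty$. The union of a chain is again such a geodesic, so Zorn's lemma gives a maximal one. If $c<\infty$, it extends to $[0,c]$ by completeness and then beyond $c$, contradicting maximality. So $c=\infty$. For the last statement, by (F5) and (F2) the local geodesics of $K$ are exactly the projections of the geodesics of the complete CAT(0) space $\tilde K$.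
\end{proof}

\subsection{Piecewise Euclidean complexes}

Let $K$ be a connected finite simplicial complex whose simplices are identified with Euclidean simplices, compatibly on common faces. A \emph{chain} is a finite sequence of points in which consecutive points lie in a common simplex; its length is the sum of the Euclidean distances in these simplices. The \emph{intrinsic metric} $d(x,y)$ is the infimum of the lengths of chains from $x$ to $y$. With this metric $K$ is called \emph{piecewise Euclidean}. The \emph{link} $\operatorname{Lk}(x,K)$ of a point $x$ is the set of unit vectors at $x$ that point into a simplex containing $x$. It is a finite complex of spherical polyhedra, and it carries its own intrinsic metric $\angle$, with value $\infty$ between different components. Neither $d$ nor the link changes when $K$ is subdivided into smaller Euclidean simplices.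

\begin{enumerate}
\item[(F7)] The intrinsic metric of $K$ is a geodesic metric that induces the topology of $K$.
\item[(F8)] (Cone neighborhoods, \cite[I.7.16]{BH}) For $x\in K$ and small $\delta>0$, write $s\xi$ for the point at distance $s<\delta$ from $x$ on the straight segment in direction $\xi\in\operatorname{Lk}(x,K)$. These points form the ball $B(x,\delta)$, and
\[ d(s\xi,t\zeta)^2=s^2+t^2-2st\cos\min\{\pi,\angle(\xi,\zeta)\}. \]
\end{enumerate}

\begin{lemma}\label{lem:link}
Let $K$ be a finite piecewise Euclidean complex and $x\in K$. Every geodesic segment starting at $x$ is initially radial, that is, of the form $s\mapsto s\xi$. The radial segments in directions $\xi$ and $\zeta$ together form a local geodesic through $x$ if and only if $\angle(\xi,\zeta)\ge\pi$. If $K$ is npc, then $K$ is gc if and only if for all $x\in K$ and $\xi\in \operatorname{Lk}(x,K)$ there is $\zeta\in\operatorname{Lk}(x,K)$ with $\angle(\xi,\zeta)\ge\pi$.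
\end{lemma}

\begin{proof}
If $s\xi$ lies on a segment from $x$ to $t\zeta$ and $s>0$, then $d(s\xi,t\zeta)=t-s$, so the cosine in (F8) equals $1$ and $\xi=\zeta$. Next, $d(s\xi,t\zeta)=s+t$ for $s,t>0$ if and only if the cosine equals $-1$. The last statement follows from these two and Lemma~\ref{lem:extend}.
\end{proof}

\section{Folding the boundary into the interior}\label{sec:idea}

Let $C\subset\mathbb R^m$ be a closed convex set with nonempty interior. It is CAT(0) and $m$-dimensional, and its only defect is that segments stop at $\partial C$. There is a local repair. Take a compact convex set $a\subset \partial C$ and an isometry $f$ from $a$ onto a convex set $b$ in the \emph{interior} of a second copy $C'$ of $C$, and glue $C'$ to $C$ along $f$. The result is CAT(0) by (F6). Move $C'$ by a Euclidean isometry so that $b$ lies on $a$. Then $C'$ fills a whole neighborhood in $\mathbb R^m$ of each point of $a$, so a segment of $C$ that ends on $a$ can continue straight on inside $C'$. The new copy has a boundary of its own, so the repair is repeated indefinitely and produces a tree of copies of $C$.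

In the quotient there is one copy of $C$, and each gluing map contributes one free generator to the fundamental group. If $C$ is a compact polytope, every isometry of $C$ fixes the centroid, so no symmetry can be divided out freely. A convex subset of $\partial C$ lies in a single facet, and there are at least $m+1$ facets, so the number of generators grows with $m$. To keep the rank at $2$ we spend one generator $t$ on a single gluing map and the other generator $h$ on a symmetry of a noncompact $C$ that does the rest of the work. We need:
\begin{enumerate}
\item[(R1)] $h$ generates a free cocompact action on $C$, and the translates $h^ka$ cover $\partial C$;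
\item[(R2)] $a$ is isometric to a convex set $b$ in the interior of $C$;
\item[(R3)] the translates $h^kb$ are pairwise disjoint.
\end{enumerate}
Condition (R3) will guarantee that each point of the tree of copies lies in only finitely many copies.

\subsection*{The case $m=2$, $r=2$}
Let $C=\mathbb R\times[-1,1]$, fix $0<\varepsilon<\frac12$, and let $h(s,x)=(s+\varepsilon,-x)$ be a glide reflection. Put $a=[0,2\varepsilon]\times\{1\}$, $b=\{0\}\times[0,2\varepsilon]$ and $f(u,1)=(0,u)$. The even translates of $a$ cover the upper boundary line and the odd ones cover the lower line; the translates of $b$ are vertical segments with different first coordinates (Figure~\ref{fig:strip}). So (R1)--(R3) hold. Let $K$ be the quotient of $C$ by $c\sim hc$ and $z\sim f(z)$ for $z\in a$. In words: $C/\langle h\rangle$ is a flat M\"obius band with boundary circle of length $2\varepsilon$, and we cut this circle at one point and lay it along the transverse interior segment $b$.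

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2]
\fill[gray!20] (0,-1) rectangle (0.4,1);
\draw (-1.1,1)--(1.9,1);
\draw (-1.1,-1)--(1.9,-1);
\draw[very thick] (0,1)--(0.8,1);
\draw[very thick] (0,0)--(0,0.8);
\foreach \x in {-0.8,0,0.8,1.6} \draw (\x,0.95)--(\x,1.05);
\foreach \x in {-0.4,0.4,1.2} \draw (\x,-0.95)--(\x,-1.05);
\foreach \x in {-0.8,0.8,1.6} \draw (\x,0)--(\x,0.8);
\foreach \x in {-0.4,0.4,1.2} \draw (\x,0)--(\x,-0.8);
\node[above] at (0.4,1.03) {$a$};
\node[above] at (-0.4,1.03) {$h^{-2}a$};
\node[above] at (1.2,1.03) {$h^{2}a$};
\node[below] at (0,-1.03) {$h^{-1}a$};
\node[below] at (0.8,-1.03) {$ha$};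
\node[left] at (0,0.4) {$b$};
\node[right] at (0.8,0.4) {$h^2b$};
\node[right] at (0.4,-0.4) {$hb$};
\node[left] at (-0.4,-0.4) {$h^{-1}b$};
\node at (0.2,-0.88) {$D$};
\end{tikzpicture}
\caption{The strip $\mathbb R\times[-1,1]$ with the glide reflection $h(s,x)=(s+\varepsilon,-x)$. The translates of the segment $a$ cover the boundary, the translates of the segment $b$ are disjoint and lie in the interior, and $a$ is glued isometrically to $b$. The shaded rectangle $D$ is a fundamental domain for $h$.}\label{fig:strip}
\end{figure}

The group of $K$ can be computed from the fundamental domain $D=[0,\varepsilon]\times[-1,1]$. Cut the left side of $D$ at the heights $0,\varepsilon,2\varepsilon$ into edges $\alpha_1,\alpha_2,\alpha_3,\alpha_4$, numbered and oriented upward, and let $w=\alpha_1\alpha_2\alpha_3\alpha_4$. The map $h$ glues the left side, read upward, to the right side, read downward. The top side, read from left to right, is glued to $\alpha_2$ by $f$. The bottom side is glued to $\alpha_3$, since $(u,-1)\sim(u+\varepsilon,1)\sim(0,u+\varepsilon)$. The vertices form two classes: $p$ contains the points of the left side at heights $0,2\varepsilon,1$, and $q$ those at heights $-1,\varepsilon$. So $K$ has two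 vertices, four edges and one face, which is attached, counterclockwise from the lower left corner, along $\alpha_3\,w^{-1}\alpha_2^{-1}w^{-1}$. Collapse the edge $\alpha_1$, which joins $q$ to $p$. The free group on $\alpha_2,\alpha_3,\alpha_4$ also has the basis $\alpha_2,\alpha_3,w$, and the relator contains $\alpha_3$ once and so eliminates it. Hence $\pi_1(K)$ is free on $\alpha_2$ and $w$.

The local geometry of $K$ has three types. A point that is not in the image of $a$ has a flat disc as a neighborhood. At the image of an interior point of the segment $a$, such as $q$, a half-disc is glued along its diameter to a diameter of a disc. The link is a theta graph with three arcs of length $\pi$; if $\xi$ is at distance $\theta\le\pi$ from a vertex, the point of another arc at distance $\pi-\theta$ from that vertex is at distance $\pi$ from $\xi$. The point $p$ is the image of both endpoints of $a$, hence of both endpoints of $b$. There a half-disc has a disc glued to each of its two boundary radii, along one radius of that disc. The link is an arc of length $\pi$ with a circle of length $2\pi$ attached at each end. A point of a circle is at distance $\pi$ from its antipode, and a point of the arc is at distance at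 least $\pi$ from the antipode of an attaching point. All three models are CAT(0) by (F6), all three links are connected, and all satisfy the criterion of Lemma~\ref{lem:link}. This $K$ is $K_{2,2}$.

\subsection*{Higher dimensions}
Let $I=[-1,1]$ and $n=m-1$. The natural replacement for the strip is the beam $C=\mathbb R\times I^n$, and for $h$ a screw motion that translates by $\varepsilon$ and permutes the $2n$ facets of $I^n$ cyclically. Then $a=[0,2n\varepsilon]\times(\text{facet})$ satisfies (R1). As in the strip, (R3) is automatic if $b$ lies in a slice $\{s\}\times I^n$. The difficulty is (R2). The length $2n\varepsilon$ can be made as small as we like, but the facet is an $(n-1)$-cube of side $2$, it cannot be shrunk because $f$ must be an isometry, and it has to fit into the \emph{open} $n$-cube of the same side.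

\section{An $(n-1)$-cube inside the open $n$-cube}\label{sec:cube}

For $n=2$ one tilts the segment: $y\mapsto(y\cos\theta,y\sin\theta)$ maps $I$ into $(-1,1)^2$ for every $\theta\in(0,\pi/2)$. In general we tilt the $n-1$ coordinate directions one after the other toward the spare $n$th direction. Tilting the $k$th direction by $\theta$ gains only $1-\cos\theta$ in the $k$th coordinate, and it loses $\sin\theta$ times what the earlier tilts have put into the $n$th coordinate. The ratio of the gain to $\sin\theta$ is $\tan(\theta/2)$, so each angle has to dominate the sum of the earlier ones.

\begin{lemma}\label{lem:cube}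
For every $n\ge1$ there is a linear isometric embedding $Q\colon\mathbb R^{n-1}\to\mathbb R^n$ with $Q(I^{n-1})\subset(-1,1)^n$.
\end{lemma}

\begin{proof}
For $n=1$ the cube $I^0$ is the origin and $Q=0$. Let $N=n-1\ge1$. For a row vector $q$, the maximum of $|q\cdot y|$ over $y\in I^N$ is the $\ell^1$-norm $\|q\|_1$. So we need an $n\times N$ matrix that defines an isometric embedding and all of whose rows have $\ell^1$-norm less than $1$.

Put $\theta_k=3^{k-n}$ for $1\le k\le N$. Then $\theta_1+\dots+\theta_{k-1}<\theta_k/2$ and $\theta_1+\dots+\theta_N<1/2$. Let $Q_0$ be the matrix of the inclusion $y\mapsto(y,0)$, let $R_k$ be the rotation by $\theta_k$ in the plane of the $k$th and $n$th coordinates, and let $Q_k=R_kQ_{k-1}$. Each $Q_k$ is an isometric embedding. If $u$ and $v$ are the $k$th and $n$th rows of $Q_{k-1}$, then $Q_k$ has the rows $u\cos\theta_k-v\sin\theta_k$ and $u\sin\theta_k+v\cos\theta_k$ in their places and agrees with $Q_{k-1}$ in all other rows. The $k$th row is changed only at step $k$, so $\|u\|_1=1$.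

Let $\lambda_k$ be the $\ell^1$-norm of the $n$th row of $Q_k$. Then $\lambda_0=0$ and $\lambda_k\le\sin\theta_k+\lambda_{k-1}$, so $\lambda_k\le\theta_1+\dots+\theta_k$. The $n$th row of $Q=Q_N$ therefore has norm less than $1/2$. For $k\le N$ the $k$th row of $Q$ is that of $Q_k$, and its norm is at most $\cos\theta_k+\lambda_{k-1}\sin\theta_k$. This is less than $1$ because
\[ \lambda_{k-1}<\frac{\theta_k}2<\tan\frac{\theta_k}{2}=\frac{1-\cos\theta_k}{\sin\theta_k}.\qedhere\]
\end{proof}

\section{A tree of beams}\label{sec:tree}

Fix $r\ge2$ and $m\ge2$, and put $n=m-1\ge1$. We build the universal cover $X$ of $K_{r,m}$ directly, with an action of $F_r$, because both the curvature and the fundamental group are easiest to control there.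

\subsection{The beam}
Let $C=\mathbb R\times I^n\subset\mathbb R^{n+1}$, with $\partial C=\mathbb R\times\partial I^n$ and $\operatorname{int}C=C\setminus\partial C$. The first coordinate of a point is its \emph{level}. Let $Q$ be as in Lemma~\ref{lem:cube} and let $\nu$ be a unit normal to its image. The compact set $Q(I^{n-1})$ has positive distance from $\partial I^n$, so for small $\varepsilon>0$ the $n$-dimensional box
\[ \beta=\{Qy+u\nu:\ y\in I^{n-1},\ 0\le u\le 2n\varepsilon\} \]
lies in $(-1,1)^n$. Fix such an $\varepsilon$ and define an isometry $h$ of $C$ by
\[ h(s,x)=(s+\varepsilon,\rho x),\qquad \rho(x_1,\dots,x_n)=(-x_n,x_1,\dots,x_{n-1}). \]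
Let $W=\{1\}\times I^{n-1}$ be the facet $x_1=1$ of $I^n$. For rank $r$ we use $r-1$ gluing maps, with images at different levels. For $1\le j\le r-1$ put $s_j=(j-1)\varepsilon/(r-1)\in[0,\varepsilon)$ and
\[ a=[0,2n\varepsilon]\times W,\qquad f_j\colon a\to C,\quad f_j(u,1,y)=(s_j,Qy+u\nu),\qquad b_j=f_j(a)=\{s_j\}\times\beta . \]
For $n=1$, $r=2$, $\nu=1$ these are the data of Section~\ref{sec:idea}.

\begin{lemma}\label{lem:beam}
\begin{enumerate}
\item[(i)] The sets $a$ and $b_j$ are compact, convex and $n$-dimensional, and $f_j\colon a\to b_j$ is the restriction of an affine isometry of $\mathbb R^{n+1}$.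
\item[(ii)] The sets $h^ka$, $k\in\mathbb Z$, form a locally finite cover of $\partial C$.
\item[(iii)] The sets $h^kb_j$, $k\in\mathbb Z$, $1\le j\le r-1$, lie in $\operatorname{int}C$, are pairwise disjoint, and form a locally finite family.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The map $(u,x_1,y)\mapsto(s_j+x_1-1,\,Qy+u\nu)$ is an affine isometry, since $Q$ is isometric and $\nu$ is a unit normal to its image, and it restricts to $f_j$.

(ii) We have $h^ka=[k\varepsilon,(k+2n)\varepsilon]\times\rho^kW$. A facet of $I^n$ is determined by its outward normal $\pm\mathbf e_i$. Since $\rho\mathbf e_i=\mathbf e_{i+1}$ for $i<n$ and $\rho\mathbf e_n=-\mathbf e_1$, the map $\rho$ has order $2n$ and the orbit of $\mathbf e_1$ is $\mathbf e_1,\dots,\mathbf e_n,-\mathbf e_1,\dots,-\mathbf e_n$. So a given facet equals $\rho^kW$ for exactly one class of $k$ modulo $2n$, and the intervals $[k\varepsilon,(k+2n)\varepsilon]$ with $k$ in that class cover $\mathbb R$. A bounded set of levels meets finitely many of the intervals.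

(iii) We have $h^kb_j=\{s_j+k\varepsilon\}\times\rho^k\beta$ with $\rho^k\beta\subset(-1,1)^n$. The levels $s_j+k\varepsilon$ are pairwise distinct and form a discrete set.
\end{proof}

\subsection{The set $X$ and the tree $T$}
Let $\Gamma$ be the free group on $h,t_1,\dots,t_{r-1}$, where the letter $h$ acts on $C$ as above. Divide $\Gamma\times C$ by the relation $(\gamma h^k,c)\sim(\gamma,h^kc)$ and write $[\gamma,c]$ for the class of $(\gamma,c)$. The quotient is a disjoint union of \emph{beams} $C_v$, one for each coset $v=\gamma\langle h\rangle$, and $c\mapsto[\gamma,c]$ is a bijection $C\to C_v$. Changing the representative $\gamma$ changes this bijection by a power of the isometry $h$, so $C_v$ has a well-defined Euclidean metric, boundary and interior. For $\gamma\in\Gamma$ and $1\le j\le r-1$ put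
\[ a_\gamma=[\gamma,a]\subset\partial C_{\gamma\langle h\rangle},\qquad b_{\gamma,j}=[\gamma t_j,b_j]\subset\operatorname{int}C_{\gamma t_j\langle h\rangle}, \]
and let $f_{\gamma,j}\colon a_\gamma\to b_{\gamma,j}$ be the isometry $[\gamma,p]\mapsto[\gamma t_j,f_j(p)]$. Let $X$ be the quotient of $\bigsqcup_vC_v$ by the equivalence relation generated by $z\sim f_{\gamma,j}(z)$, $z\in a_\gamma$. Left multiplication on the first factor of $\Gamma\times C$ respects both relations, so $\Gamma$ acts on $X$; an element $\gamma$ maps $C_v$ isometrically onto $C_{\gamma v}$, boundary to boundary.

The gluing pattern is recorded by the graph $T$ with vertex set $\Gamma/\langle h\rangle$ and one edge $e_{\gamma,j}$ from $\gamma\langle h\rangle$ to $\gamma t_j\langle h\rangle$ for each pair $(\gamma,j)$. It arises from the Cayley tree of $\Gamma$ by collapsing the disjoint lines $\gamma\langle h\rangle$. Hence $T$ is a tree: it is connected, and an embedded cycle in $T$ would give, after inserting pieces of the lines, a closed path in the Cayley tree crossing some edge exactly once.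

The \emph{gate} $g_e\subset X$ of the edge $e=e_{\gamma,j}$ is the common image of $a_\gamma$ and $b_{\gamma,j}$. Let $v=\delta\langle h\rangle$ and identify $C_v$ with $C$ by $c\mapsto[\delta,c]$. The edges leaving $v$ are the $e_{\delta h^k,j}$, glued along $h^ka$, and the edges entering $v$ are the $e_{\delta h^kt_j^{-1},j}$, glued along $h^kb_j$. By Lemma~\ref{lem:beam}, the edges at $v$ thus index a locally finite family of compact convex subsets of $C_v$, and the subsets belonging to incoming edges are pairwise disjoint.

\begin{lemma}\label{lem:stars}
Each beam $C_v$ injects into $X$. For $x\in X$ let $S_x$ be the set of vertices $v$ with $x\in C_v$.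
\begin{enumerate}
\item[(a)] $S_x$ spans a finite subtree of $T$. Either $S_x=\{v_0\}$ and $x\in\operatorname{int}C_{v_0}$, or $S_x$ consists of a vertex $v_0$ with $x\in\partial C_{v_0}$ and of neighbors $w$ of $v_0$ with $x\in\operatorname{int}C_w$. The \emph{center} $v_0=v_0(x)$ satisfies $v_0(\gamma x)=\gamma v_0(x)$.
\item[(b)] If $e$ is an edge with endpoints $v,w$, then $C_v\cap C_w=g_e$.
\item[(c)] If the path in $T$ from $u$ to $u'$ contains the edge $e$, then $C_u\cap C_{u'}\subset g_e$.
\end{enumerate}
\end{lemma}

\begin{proof}
Each generating relation $z\sim f_{\gamma,j}(z)$ pairs a boundary point of a beam with an interior point of a beam. An interior point lies in at most one set $b_{\gamma,j}$, so it has at most one partner; this is where (R3) is used. Hence an equivalence class is either a single interior point lying in no $b_{\gamma,j}$, or has the form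
\[ \{z\}\cup\{f_{\gamma,j}(z):\ z\in a_\gamma,\ 1\le j\le r-1\},\qquad z\in\partial C_{v_0}. \]
In the second case the class is finite by Lemma~\ref{lem:beam}(ii). Its points other than $z$ lie in the beams at the endpoints of distinct edges leaving $v_0$. As $T$ is a tree, these endpoints are distinct from each other and from $v_0$. So the points of a class lie in distinct beams, which gives injectivity and the description in (a). The center is the only element of $S_x$ or the only $v$ with $x\in\partial C_v$, and both descriptions are $\Gamma$-equivariant.

(b) The gate lies in both beams. Let $x\in C_v\cap C_w$. Two neighbors of $v_0(x)$ are not adjacent in a tree, so one of $v,w$ is $v_0(x)$, and the other is joined to it by an edge $e_{\gamma,j}$ with $x\in a_\gamma$. A tree has no multiple edges, so this edge is $e$ and $x\in g_e$.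

(c) If $x\in C_u\cap C_{u'}$, the subtree spanned by $S_x$ contains the path from $u$ to $u'$, hence both endpoints of $e$. Apply (b).
\end{proof}

From now on the beams are subsets of $X$, and we do not distinguish a subtree of $T$ from its vertex set.

\section{$X$ is a proper CAT(0) space}\label{sec:cat0}

The gluing theorem (F6) joins two spaces, while $X$ involves infinitely many beams, and several gates may pass through one point. We therefore add one beam at a time and pass to the union. For a finite subtree $S\subset T$ let $X_S=\bigcup_{v\in S}C_v$. Let $d_S(x,y)$ be the infimum of $\sum_i|x_{i-1}x_i|$ over finite sequences $x=x_0,\dots,x_k=y$ in which each pair $x_{i-1},x_i$ lies in a beam $C_v$ with $v\in S$, and $|x_{i-1}x_i|$ is measured in that beam. By the triangle inequality,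
\begin{enumerate}
\item[(M)] $d_S$ is the largest pseudometric on $X_S$ that is bounded above by the Euclidean metric on each beam $C_v$, $v\in S$.
\end{enumerate}

\begin{proposition}\label{prop:cat0}
There is a $\Gamma$-invariant CAT(0) metric $d$ on $X$ that restricts to $d_S$ on $X_S$ for every finite subtree $S$, and to the Euclidean metric on every beam. Each $X_S$ is proper, and is a closed convex subset of $X$.
\end{proposition}

\begin{proof}
We first show by induction on the size of $S$ that $(X_S,d_S)$ is CAT(0), and that $X_{S_0}$ is isometrically embedded and convex in $X_S$ for every subtree $S_0\subset S$. If $S=\{v\}$, then $d_S$ is the Euclidean metric on $C_v$. Otherwise let $w$ be any leaf of $S$, joined by the edge $e$ to $v\in S_1=S\setminus\{w\}$. Every path from $S_1$ to $w$ contains $e$, so $X_{S_1}\cap C_w=g_e$ by Lemma~\ref{lem:stars}(b),(c). The gate is compact and convex in $C_w$ and in $C_v$, with the same metric from both, and $C_v$ is isometrically embedded and convex in $X_{S_1}$ by induction. So $X_S$ is the set obtained by gluing $X_{S_1}$ and $C_w$ along an isometry of compact convex subsets, and (F6) gives a CAT(0) metric $d'$ on $X_S$ in which both pieces are isometrically embedded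 and convex.

We claim $d'=d_S$. The metric $d'$ is Euclidean on each beam, so $d'\le d_S$ by (M). Conversely $d_S\le d_{S_1}$ on $X_{S_1}$ by (M) for $S_1$, and $d_S$ is at most Euclidean on $C_w$, so $d_S\le d'$ by the maximality of the glued metric. Finally, if $S_0\subset S$ is a proper subtree, some leaf $w$ of $S$ is not in $S_0$, and $X_{S_0}\subset X_{S\setminus\{w\}}\subset X_S$ are convex isometric embeddings. This completes the induction. A closed ball of $X_S$ meets each of the finitely many isometrically embedded beams in a closed bounded set, so $X_S$ is proper.

Any finite set of vertices of $T$ lies in a finite subtree, so the metrics $d_S$ fit together to a metric $d$ on $X$, and $X$ is geodesic. Each $\gamma\in\Gamma$ maps $(X_S,d_S)$ isometrically onto $(X_{\gamma S},d_{\gamma S})$, so $d$ is $\Gamma$-invariant. Let $x,y\in X_S$, and let $z$ lie on a geodesic of $X$ from $x$ to $y$, so that $d(x,z)+d(z,y)=d(x,y)$. Choose $S'\supset S$ with $z\in X_{S'}$. Then $z$ lies on the unique geodesic of $X_{S'}$ from $x$ to $y$, which is contained in $X_S$. So every geodesic of $X$ with endpoints in $X_S$ lies in $X_S$. A geodesic triangle of $X$ is therefore a geodesic triangle of some $X_S$ and satisfies the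 CAT(0) inequality. Each $X_S$ is complete, hence closed in $X$.
\end{proof}

An increasing union of proper spaces need not be proper or even complete. The next lemma shows that near a point $x$ the union stabilizes at the finite stage $X_{S_x}$.

\begin{lemma}\label{lem:local}
For each $x\in X$ there is $r_x>0$ such that every beam meeting $B(x,r_x)$ contains $x$. In particular $B(x,r_x)\subset X_{S_x}$.
\end{lemma}

\begin{proof}
For $v\in S_x$ the gates of the edges at $v$ form a locally finite family of compact subsets of $C_v$, and $S_x$ is finite. So
\[ r_x=\min\{d(x,g_e):\ e \text{ an edge at some } v\in S_x,\ x\notin g_e\} \]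
is positive. Let $y\in C_w$ with $w\notin S_x$. Let $e$ be the first edge of the shortest path in $T$ from $S_x$ to $w$, with endpoints $v\in S_x$ and $v_1\notin S_x$, and let $S_2$ be the part of the path from $v_1$ to $w$. Then $x\notin g_e$, since $x\notin C_{v_1}$. The edge $e$ separates $S_x$ from $S_2$, so $X_{S_x}\cap X_{S_2}\subset g_e$ by Lemma~\ref{lem:stars}(c). The segment $[x,y]$ lies in the convex set $X_{S_x\cup S_2}$, which is the union of the closed sets $X_{S_x}\ni x$ and $X_{S_2}\ni y$. Being connected, $[x,y]$ meets their intersection. Hence $d(x,y)\ge d(x,g_e)\ge r_x$.
\end{proof}

\begin{proposition}\label{prop:proper}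
The action of $\Gamma$ on $X$ is cocompact, and $X$ is proper.
\end{proposition}

\begin{proof}
Let $D=[1,[0,\varepsilon]\times I^n]$, a compact set. Every $c\in C$ is $h^kc_0$ with $c_0\in[0,\varepsilon]\times I^n$, and $[\gamma,h^kc_0]=\gamma h^k[1,c_0]$, so $X=\Gamma D$. By Lemma~\ref{lem:local} the closed ball $\bar B(x,r_x/2)$ is a closed ball of the proper space $X_{S_x}$, hence compact. Cover $D$ by finitely many balls $B(x_i,r_{x_i}/4)$ and let $r_0=\min_ir_{x_i}/4$. Every closed ball of radius $r_0$ in $X$ is a translate of a closed subset of some $\bar B(x_i,r_{x_i}/2)$, hence compact. So $X$ is locally compact, and it is complete because a Cauchy sequence eventually lies in a ball of radius $r_0$. Apply (F4).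
\end{proof}

\section{Geodesics of $X$ extend}\label{sec:gc}

\begin{proposition}\label{prop:gc}
Every nondegenerate geodesic segment of $X$ extends to a geodesic ray.
\end{proposition}

\begin{proof}
We verify the hypothesis of Lemma~\ref{lem:extend}. Let $\sigma$ be a nondegenerate segment ending at $x$. By Lemma~\ref{lem:local}, $B(x,r_x)$ is covered by the finitely many convex sets $C_v$, $v\in S_x$, all containing $x$. One of them, say $C_v$, contains a point $y\ne x$ of $\sigma$, and then it contains $[y,x]$, which is a straight segment of $C_v$.

If $x\in\operatorname{int}C_v$, prolong $[y,x]$ straight beyond $x$ in $C_v$. The result is a geodesic of $X$ because $C_v$ is isometrically embedded.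

Now let $x\in\partial C_v$. By Lemma~\ref{lem:beam}(ii), $x=[\gamma,p]$ with $p\in a$ and $v=\gamma\langle h\rangle$. Since $r\ge2$, the generator $t_1$ exists; put $w=\gamma t_1\langle h\rangle$, so that $x=[\gamma t_1,f_1(p)]\in\operatorname{int}C_w$. The continuation will lie in $C_w$. The difficulty is that a path passing from $C_v$ to $C_w$ might be shortened by crossing the gate at another point, and we exclude this by unfolding both beams into one Euclidean space. Let $\psi$ be the affine isometry of $\mathbb R^{n+1}$ extending $f_1$ and define
\[ \Phi\colon C_v\cup C_w\to\mathbb R^{n+1},\qquad \Phi[\gamma,c]=c,\qquad \Phi[\gamma t_1,c']=\psi^{-1}(c'). \]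
This is well defined: $C_v\cap C_w$ is the gate of $e_{\gamma,1}$ by Lemma~\ref{lem:stars}(b), and at a point $[\gamma,z]=[\gamma t_1,f_1(z)]$ of the gate both formulas give $z$. The map $\Phi$ is isometric on $C_v$ and on $C_w$. By (M) applied to the pseudometric $|\Phi(\cdot)-\Phi(\cdot)|$, it is $1$-Lipschitz for $d_{\{v,w\}}$, which is the restriction of $d$.

Since $f_1(p)\in\operatorname{int}C$, the set $\Phi(C_w)=\psi^{-1}(C)$ contains a neighborhood of $p=\Phi(x)$. So there is $y'\in C_w$, $y'\neq x$, such that $\Phi(x)$ lies on the straight segment from $\Phi(y)$ to $\Phi(y')$. Then
\[ d(y,x)+d(x,y')=|\Phi(y)-\Phi(x)|+|\Phi(x)-\Phi(y')|=|\Phi(y)-\Phi(y')|\le d(y,y'), \]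
so $[y,x]\cup[x,y']$ is a geodesic.
\end{proof}

\begin{remark}
For $r=1$ there are no gluing maps, $X=C$, and segments stop at $\partial C$. By Theorem~\ref{thm:B}(3) no construction can repair this: $\mathcal D(F_1)=\{1\}$.
\end{remark}

\section{Cell structure and the quotient}\label{sec:quotient}

It remains to show that $X/\Gamma$ is a finite complex. A \emph{polytopal complex} is a family of convex polytopes, the \emph{cells}, that contains all faces of its members and in which two cells are disjoint or meet in a common face. The \emph{barycenter} of a polytope is the average of its vertices; it lies in the relative interior and is preserved by isometries between polytopes. We use \emph{coning}: if the boundary of a polytope $\sigma$ is subdivided into a polytopal complex and $z$ is in the relative interior of $\sigma$, then $z$, the cells $\tau$ of the boundary and the pyramids $\operatorname{conv}(\{z\}\cup\tau)$ form a polytopal complex subdividing $\sigma$.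

\subsection{Cells of the beam}
We need cells on $C$ for which the maps $f_j$ are cellular. The danger is circularity: subdividing $b_j$ to match $a$, and extending the subdivision over $C$, could subdivide $\partial C$ and hence $a$, which would force a new subdivision of $b_j$. We avoid this by fixing the cells of $\partial C$ first and never changing them.

\begin{lemma}\label{lem:cells}
There is an $h$-invariant polytopal complex on $C$, locally finite and with finitely many $\langle h\rangle$-orbits of cells, in which all $h^ka$ and $h^kb_j$ are subcomplexes and each $f_j\colon a\to b_j$ maps cells onto cells.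
\end{lemma}

\begin{proof}
\emph{Step 1: a subdivision $\mathcal S$ of $I^n$ in which $\beta$ and all proper faces of $I^n$ are cells.} Let $P\subset\mathbb R^n\times\mathbb R$ be the convex hull of the vertices of $\beta\times\{0\}$ and of $I^n\times\{1\}$. It projects onto $I^n$. Call a point of $P$ \emph{low} if it is the lowest point of $P$ on its vertical line. If a relative interior point $z$ of a face $\tau$ is low, all points of $\tau$ are low: if $z'\in\tau$ could be lowered within $P$, write $z$ as an interior point of a segment in $\tau$ with endpoint $z'$ and lower $z$ by convexity. So the low points form a union of faces of $P$, which projects bijectively onto $I^n$, and the projected faces form a polytopal complex $\mathcal S$ on $I^n$. The points of height $0$ form the face $\beta\times\{0\}$, and they are low, so $\beta\in\mathcal S$. Let $G$ be a proper face of $I^n$. Then $P\cap(G\times\mathbb R)$ is a face of $P$, cut out by a vertical supporting hyperplane, so it is the convex hull of the vertices of $P$ above $G$. As $\beta\subset(-1,1)^n$, these are the vertices of $G\times\{1\}$. So the face is $G\times\{1\}$, its points are low, and $G\in\mathcal S$.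

\emph{Step 2: a first complex on $C$.} The set $\Lambda=\{s_j+k\varepsilon\}$ of levels is $\varepsilon$-periodic and contains all $k\varepsilon$, as $s_1=0$. Decompose the slice at level $s_j+k\varepsilon$ by $\rho^k\mathcal S$. For consecutive levels $\lambda<\lambda'$ in $\Lambda$ and proper faces $G$ of $I^n$ add the cells $[\lambda,\lambda']\times G$. Because the $\rho^k\mathcal S$ do not subdivide $\partial I^n$, these cells form a polytopal complex on the boundary of each slab $[\lambda,\lambda']\times I^n$; cone it from the center of the slab. The result is an $h$-invariant polytopal complex on $C$ with finitely many cells in each slab. Each $h^kb_j=\{s_j+k\varepsilon\}\times\rho^k\beta$ is a single cell. On $\partial C$ we have the product complex $\mathcal A$ with cells $\{\lambda\}\times G$ and $[\lambda,\lambda']\times G$. Each $h^ka$ is a subcomplex of $\mathcal A$, and so is each face of the box $a$.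

\emph{Step 3: matching.} Leave the cells in $\partial C$ unchanged. Subdivide $h^kb_j$ by the images under $h^kf_j$ of the cells of $\mathcal A$ in $a$; by the last sentence of Step~2 this subdivides each face of $h^kb_j$, and the faces are the only cells contained in $h^kb_j$. These prescriptions do not interact, since the sets $h^kb_j$ are disjoint from each other and from $\partial C$. Treat the remaining cells in order of increasing dimension, coning the already subdivided boundary from the barycenter. All choices are $h$-invariant, and each cell is divided into finitely many pieces.
\end{proof}

\subsection{Cells of $X$}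
Transport the complex of Lemma~\ref{lem:cells} to every beam; by $h$-invariance this does not depend on the coset representative. Each gate is a subcomplex of both adjacent beams, with the same cells. The \emph{cells of $X$} are the cells of the beams.

\begin{lemma}\label{lem:Xcomplex}
The cells of $X$ form a locally finite $m$-dimensional polytopal complex, preserved by $\Gamma$, with finitely many orbits of cells. The metric $d$ induces the topology of this complex and equals its intrinsic metric.
\end{lemma}

\begin{proof}
First let $\sigma$ be a cell of $C_v$ and $g$ the gate of an edge at $v$, and suppose $Z=\sigma\cap g\neq\emptyset$. We claim that $Z$ is a face of $\sigma$, hence a cell of $g$. The set $Z$ is convex, and it is a union of faces of $\sigma$ because $g$ is a subcomplex. Take $z$ in the relative interior of $Z$ and a face $\tau$ of $\sigma$ with $z\in\tau\subset Z$. A face of $\sigma$ that contains a relative interior point of a convex subset of $\sigma$ contains the whole subset. So $Z=\tau$.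

Now let $\sigma\subset C_v$ and $\tau\subset C_w$ be cells with $v\ne w$ and $\sigma\cap\tau\ne\emptyset$. By Lemma~\ref{lem:stars}(a), $v$ and $w$ are adjacent or have a common neighbor $u$. If they are adjacent with gate $g$, then $\sigma\cap\tau=(\sigma\cap g)\cap(\tau\cap g)$ is an intersection of two cells of the complex $g$. Otherwise let $g,g'$ be the gates of the edges from $v$ to $u$ and from $u$ to $w$. By Lemma~\ref{lem:stars}(c), $C_v\cap C_w\subset g\cap g'$, so $\sigma\cap\tau=(\sigma\cap g)\cap(\tau\cap g')$ is an intersection of two cells of $C_u$. In both cases $\sigma\cap\tau$ is a face of a face of $\sigma$ and a face of a face of $\tau$, hence a common face.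

The dimension is $n+1=m$. The group $\Gamma$ permutes the beams transitively, and the stabilizer $\langle h\rangle$ of $C_{\langle h\rangle}$ has finitely many orbits of cells. By Lemma~\ref{lem:local}, only cells of the finitely many locally finite complexes $C_v$, $v\in S_x$, meet $B(x,r_x)$; this gives local finiteness.

In the topology of the complex, a set is closed if and only if it meets each cell in a closed set. Since $d$ is Euclidean on cells, $d(x,\cdot)$ is continuous on each cell, so $d$-balls are open in this topology. Conversely, let $A$ be closed in the complex and let $x_i\in A$ converge to $x$ in the metric $d$. A subsequence lies in one beam $C_v$ with $v\in S_x$, and $A\cap C_v$ is closed in the locally finite complex $C_v$. So $x\in A$.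

A chain through cells has length at least $d(x,y)$, as $d$ is Euclidean on cells. Conversely, a straight segment in a beam meets finitely many cells, each in a segment or a point, so each sequence in the definition of $d_S$ refines to a chain through cells of the same length.
\end{proof}

\subsection{The action and the quotient}
Let $X'$ be the barycentric subdivision of $X$. Its vertices are the barycenters $\hat\sigma$ of cells $\sigma$, its simplices correspond to strictly increasing sequences of cells, and the \emph{type} of $\hat\sigma$ is $\dim\sigma$. The group $\Gamma$ acts on $X'$ preserving types and affinely on simplices, and the vertices of a simplex have distinct types.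

\begin{lemma}\label{lem:action}
The action of $\Gamma$ on $X$ is free. Every $x\in X$ has an $\eta>0$ with $B(x,4\eta)\cap\gamma B(x,4\eta)=\emptyset$ for all $\gamma\neq1$. Every closed simplex of $X'$ injects into $X/\Gamma$.
\end{lemma}

\begin{proof}
If $\gamma x=x$, then $\gamma$ fixes the center $v_0(x)=\delta\langle h\rangle$, so $\gamma=\delta h^k\delta^{-1}$. Then $\gamma[\delta,c]=[\delta h^k,c]=[\delta,h^kc]$, so $\gamma$ acts on $C_{v_0(x)}\ni x$ as $h^k$, which shifts levels by $k\varepsilon$. Hence $k=0$.

The open star of $\hat\sigma$ is the union of the open simplices of $X'$ having $\hat\sigma$ as a vertex. Open stars are open and cover $X$. If the star of $\hat\sigma$ meets its translate by $\gamma$, which is the star of $\gamma\hat\sigma$, then $\hat\sigma$ and $\gamma\hat\sigma$ are vertices of one simplex and have the same type. So $\gamma\hat\sigma=\hat\sigma$ and $\gamma=1$. Choose $\eta$ with $B(x,4\eta)$ inside an open star.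

Let $x$ and $y=\gamma x$ lie in a closed simplex $\Delta$ of $X'$, and let $\tau$ be the face of $\Delta$ whose relative interior contains $x$. Then $\gamma\tau$ has $y$ in its relative interior, so it is a face of $\Delta$. A vertex of $\tau$ and its image are vertices of $\Delta$ of the same type, hence equal. So $\gamma=1$ and $y=x$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $K_{r,m}=X/\Gamma$, which is compact by Proposition~\ref{prop:proper}, and put $\bar d(\Gamma x,\Gamma y)=\inf_\gamma d(x,\gamma y)$.

\emph{Metric.} With $\eta$ as in Lemma~\ref{lem:action} for the point $y$, distinct points of $\Gamma y$ are at distance at least $4\eta$. Since $X$ is proper, a ball contains finitely many of them, so the infimum is attained and $\bar d$ is a metric. The projection is $1$-Lipschitz, so it maps a segment $[x,\gamma y]$ of length $\bar d(\Gamma x,\Gamma y)$ to a path of at most that length from $\Gamma x$ to $\Gamma y$, which is therefore a geodesic. Now take $\eta$ for the point $x$, and let $p,q\in B(x,\eta)$ and $\gamma\neq1$. Then $\gamma q\notin B(x,4\eta)$, so $d(p,\gamma q)>3\eta>d(p,q)$. Hence the projection maps $B(x,\eta)$ isometrically onto $B(\Gamma x,\eta)$. It follows that $\bar d$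 induces the quotient topology, that $\bar d$ is npc, and that $X\to K_{r,m}$ is a covering with group $\Gamma$ and a local isometry.

\emph{Group and geodesic completeness.} The space $X$ is contractible by (F1), so it is the universal cover and $\pi_1(K_{r,m})\cong\Gamma\cong F_r$. The lifted length metric is $d$, since $d$ is a geodesic metric and the projection is a local isometry. By Proposition~\ref{prop:gc}, $K_{r,m}$ is gc.

\emph{Complex.} The images of the open simplices of $X'$ partition $K_{r,m}$ into finitely many pieces, and by Lemma~\ref{lem:action} their closures are embedded Euclidean simplices whose faces are again such closures. Two of them may share several faces, so we subdivide barycentrically once more. A simplex of the subdivision corresponds to an increasing sequence of closed pieces, all of them faces of the largest one, so it is determined by its vertices. This is a finite simplicial complex of Euclidean simplices, of dimension $m$. Chains in $X$ project to chains of the same length. A chain in $K_{r,m}$ lifts step by step from any lift of its first point, because every lift of a point of a simplex lies in a lift of that simplex. By Lemma~\ref{lem:Xcomplex}, $\bar d$ is therefore the intrinsic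 metric.

\emph{Links.} The link of $\Gamma x$ in $K_{r,m}$ is the link of $x$ in $X$, which is the union of the sets $\operatorname{Lk}(x,C_v)$, $v\in S_x$. Each of these is the set of unit vectors of a convex cone with nonempty interior in $\mathbb R^{n+1}$. It is connected because $n+1\ge2$: two nonantipodal unit vectors of the cone are joined by the radial projection of the segment between them, and two antipodal ones are both joined to a third. For $v\in S_x\setminus\{v_0(x)\}$ the gate $C_v\cap C_{v_0(x)}$ is a convex set of dimension $n\ge1$ containing $x$, so it contains a segment starting at $x$, whose direction lies in both $\operatorname{Lk}(x,C_v)$ and $\operatorname{Lk}(x,C_{v_0(x)})$. Hence the union is connected.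
\end{proof}

\section{Free products, amalgams, and free abelian groups}\label{sec:B}

We prove Theorem~\ref{thm:B}. Parts (2) and (3) need closed geodesics.

\begin{lemma}\label{lem:axis}
Let $K$ be a compact npc geodesic space and $g$ a deck transformation of $\tilde K$. Then $p\mapsto d(p,gp)$ attains its infimum $\ell$. If $g\ne1$, then $\ell>0$ and there is a geodesic line $\sigma\colon\mathbb R\to\tilde K$ with $g\sigma(t)=\sigma(t+\ell)$.
\end{lemma}

\begin{proof}
Let $D$ be a compact set whose translates cover $\tilde K$. Choose $p_i=\gamma_iq_i$ with $q_i\in D$ and $d(p_i,gp_i)\to\ell$, and put $g_i=\gamma_i^{-1}g\gamma_i$. Then $d(q_i,g_iq_i)\le R$ for some $R$, so the compact closed $R$-neighborhood of $D$ meets its translate by $g_i$. By (F5) the $g_i$ take finitely many values. Pass to a subsequence with $g_i=g'$ constant and $q_i\to q$. Then $d(q,g'q)=\ell$, and $p=\gamma_iq$ satisfies $d(p,gp)=\ell$ for any $i$ in the subsequence. If $g\neq1$, then $\ell>0$ by freeness. Let $\sigma|_{[0,\ell]}$ parametrize $[p,gp]$ and extend by $\sigma(t+k\ell)=g^k\sigma(t)$. The path $\sigma|_{[\ell/2,3\ell/2]}$ joins $z=\sigma(\ell/2)$ to $gz$ and has length $\ell\le d(z,gz)$, so it is a geodesic. Thus $\sigma$ is a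 local geodesic, and (F2) applies.
\end{proof}

\subsection{Free products: part (1)}
Let $K_A$ be a gc $d$-complex with group $A$, let $m\ge\max(d,1)$, and let $K'$ be $K_{r,m}$, or the rose if $m=1$. Let $K$ be the wedge of $K_A$ and $K'$ at vertices, with wedge point $*$ and $d(x,x')=d(x,*)+d(*,x')$ for $x\in K_A$, $x'\in K'$. This is a geodesic metric inducing the topology of the finite $m$-complex $K$, both pieces are isometrically embedded, and $\pi_1(K)=A*F_r$. A small closed ball at $*$ is the gluing at one point of two CAT(0) balls, and a small ball at any other point lies in one piece. So $K$ is npc by (F6); see \cite[II.11]{BH}. Let $\sigma$ be a nonconstant local geodesic ending at $x$. A short final piece of $\sigma$, with its endpoint $x$ removed, is connected and avoids $*$, so it lies in one of the disjoint open sets $K_A\setminus\{*\}$ and $K'\setminus\{*\}$. The final piece thus lies in one of $K_A$, $K'$, and by Lemma~\ref{lem:extend} it extends there as a local geodesic, which is a local geodesic of $K$. By Lemma~\ref{lem:extend} again, $K$ is gc.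

\subsection{Amalgams over $\mathbb Z$: part (2)}
Write $\Gamma=\langle F_r*F_s\mid g_1=g_2\rangle$, where $g_1\in F_r$ and $g_2\in F_s$ are the nontrivial generators that are identified. Let $m\ge2$, $K_1=K_{r,m}$, $K_2=K_{s,m}$, with universal covers $X_1,X_2$. We join $K_1$ to $K_2$ by a flat annulus along closed geodesics representing $g_1$ and $g_2$. The new point is geodesic completeness: a geodesic that leaves the annulus must find a continuation in $K_i$, and this is what connected links provide.

By Lemma~\ref{lem:axis}, $g_i$ translates a line $\sigma_i$ in $X_i$. After rescaling $K_2$, both translation lengths equal $\ell$. Let $S=\mathbb R/\ell\mathbb Z$ and let $c_i\colon S\to K_i$ be the closed local geodesic induced by $\sigma_i$. If $\pi_1(K_i,c_i(0))$ is identified with the deck group by means of the lift $\sigma_i(0)$, the loop $c_i$ represents $g_i$. Put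
\[ K=K_1\sqcup(S\times[0,1])\sqcup K_2\,\big/\,(\theta,0)\sim c_1(\theta),\ (\theta,1)\sim c_2(\theta). \]
The open sets $K_1\cup S\times[0,\frac23)$ and $K_2\cup S\times(\frac13,1]$ deformation retract to $K_1$ and $K_2$ and meet in an open annulus, so $\pi_1(K)\cong\Gamma$ by van Kampen's theorem.

\emph{Complex.} The segment $\sigma_i([0,\ell])$ meets finitely many simplices of $X_i$. Each simplex is convex in a beam, hence convex in $X_i$, so it meets the segment in a straight subsegment or a point. Thus $c_i$ is a piecewise linear map. A piecewise linear map between compact polyhedra is simplicial for suitable subdivisions, so we may subdivide $S$ and $K_i$ into Euclidean simplices such that $c_i$ is simplicial. Being locally injective of unit speed, $c_i$ maps edges isometrically onto edges. Let $V_i\subset S$ be the vertex set used for $c_i$; after subdividing further, $V_i$ has at least three points. Cut $S\times[0,\frac12]$ along $V_1\times[0,\frac12]$ and $S\times[\frac12,1]$ along $V_2\times[\frac12,1]$, subdivide the middle circle by $V_1\cup V_2$, and cone each rectangle from its center. Every resulting triangle embeds in $K$, and its faces are edges and vertices of the structure. As in the proof of Theorem~\ref{thm:A},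 a barycentric subdivision makes $K$ a finite piecewise Euclidean simplicial complex, of dimension $\max(m,2)=m$. Give it the intrinsic metric $d_K$; (F7) applies.

\emph{Points of the open annulus.} The link of such a point is a circle of length $2\pi$. By (F8) a small ball is a flat disc, and the criterion of Lemma~\ref{lem:link} holds with antipodal points. By symmetry it remains to treat $x\in K_1$. The set $c_1^{-1}(x)=\{\theta_1,\dots,\theta_p\}$ is finite, possibly empty, since $c_1$ is locally injective and $S$ is compact.

\emph{Curvature at $x\in K_1$.} Choose $\delta\in(0,\frac12)$ such that $\bar B=\bar B_{K_1}(x,\delta)$ is CAT(0), the arcs $J_i=[\theta_i-\delta,\theta_i+\delta]$ are disjoint, and $c_1$ maps each $J_i$ isometrically onto a geodesic segment, which lies in $\bar B$ and is convex there. The segments $c_1(J_i)$ may overlap or coincide. Let $Y$ be obtained from $\bar B$ by gluing on the rectangles $J_i\times[0,\delta]$ along these segments, one after the other. By (F6) each step gives a CAT(0) space in which the previous one is convex, so $Y$ is CAT(0). The natural map $\iota\colon Y\to K$ is injective. It is $1$-Lipschitz on $\bar B$ and on each rectangle, hence on $Y$ by maximality of the glued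 metrics.

We show that $\iota$ is isometric near $x$. The compact set $c_1(S\setminus\bigcup_i\operatorname{int}J_i)$ does not contain $x$, so there is $\delta'\in(0,\delta]$ with $c_1^{-1}(B_{K_1}(x,\delta'))\subset\bigcup_i\operatorname{int}J_i$. Then
\[ U=B_{K_1}(x,\delta')\cup\bigcup_i\operatorname{int}J_i\times(0,\delta) \]
is open in $K$ and contained in $\iota(Y)$. Choose $\eta$ with $B_K(x,3\eta)\subset U$, and let $y,y'\in B_K(x,\eta)$. A chain from $y$ to $y'$ of length less than $2\eta$ traces a path in $U$. A step in a simplex of $K_1$ has its endpoints in $\bar B$, at $K_1$-distance at most the length of the step. A step in a triangle of the annulus is a straight segment in $\bigcup_iJ_i\times[0,\delta]$, hence in one rectangle. So the chain gives $d_Y(\iota^{-1}y,\iota^{-1}y')\le$ its length, and therefore $d_Y(\iota^{-1}y,\iota^{-1}y')=d_K(y,y')$. Thus $\iota$ maps $B_Y(x,\eta)$ isometrically onto $B_K(x,\eta)$, which is CAT(0) by (F1). So $K$ is npc.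

\emph{Geodesic completeness at $x\in K_1$.} Let $L=\operatorname{Lk}(x,K_1)$ with metric $\angle_L$, and let $\angle$ be the metric of $\operatorname{Lk}(x,K)$. The link of $(\theta_i,0)$ in the annulus is a half-circle. So $\operatorname{Lk}(x,K)$ is $L$ with $p$ arcs of length $\pi$ attached, the $i$th one at the two directions $\xi_+,\xi_-\in L$ of $c_1$ at $\theta_i$. These satisfy $\angle_L(\xi_+,\xi_-)\ge\pi$ by Lemma~\ref{lem:link}, since $c_1$ is a local geodesic of $K_1$. A chain in $\operatorname{Lk}(x,K)$ between points of $L$ either crosses a whole arc and has length at least $\pi$, or returns from each excursion into an arc at the point where it entered, and deleting the excursions leaves a chain in $L$ that is no longer. Hence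
\begin{equation}\label{eq:link}
\angle(\xi,\zeta)\ge\min\{\angle_L(\xi,\zeta),\pi\}\qquad(\xi,\zeta\in L).
\end{equation}
If $\xi\in L$, then $K_1$ being gc gives $\zeta\in L$ with $\angle_L(\xi,\zeta)\ge\pi$, and $\angle(\xi,\zeta)\ge\pi$ by \eqref{eq:link}. Now let $\xi$ be interior to an arc with ends $\xi_\pm$, at distance $\phi\in(0,\pi)$ from $\xi_+$ along the arc. By Theorem~\ref{thm:A}, $L$ is connected, so $\angle_L(\cdot,\xi_+)$ is finite and continuous along a path in $L$ from $\xi_-$ to $\xi_+$. It starts at a value at least $\pi$ and ends at $0$, so some $\zeta\in L$ has $\angle_L(\zeta,\xi_+)=\pi-\phi$, and then $\angle_L(\zeta,\xi_-)\ge\phi$ by the triangle inequality. A path from $\xi$ to $\zeta$ first leaves the arc at $\xi_+$ or at $\xi_-$, so \eqref{eq:link} gives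
\[ \angle(\xi,\zeta)\ge\min\{\phi+(\pi-\phi),\ (\pi-\phi)+\phi\}=\pi . \]
By Lemma~\ref{lem:link}, $K$ is gc.

For the surface groups, the relation $[a_1,b_1]\cdots[a_g,b_g]=1$ says that the nontrivial element $[a_1,b_1]$ of the free group on $a_1,b_1$ equals the nontrivial element $([a_2,b_2]\cdots[a_g,b_g])^{-1}$ of the free group on $a_2,b_2,\dots,a_g,b_g$. So $G_g=F_2*_{\mathbb Z}F_{2g-2}$, and $2g-2\ge2$ for $g\ge2$. This proves (2).

\begin{remark}
Connected links cannot be dropped from this argument. If $K_1$ is a rose and $c_1$ a petal, then at an interior point $x$ of the petal $L=\{\xi_+,\xi_-\}$, the link of $x$ in $K$ is one arc of length $\pi$, and its midpoint is within $\pi/2$ of every other point.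
\end{remark}

\subsection{Free abelian groups: part (3) and the values}
Let $K$ be a gc complex with group $\mathbb Z^n$. If $n=0$, then $\tilde K=K$ is compact and contains no ray, hence no nondegenerate segment, so $K$ is a point. Let $n\ge1$. We recall the flat torus theorem \cite[II.7.1]{BH}: if $\mathbb Z^n$ acts properly by isometries on a CAT(0) space and every element attains its minimal displacement, then there is an invariant convex subspace $E$ isometric to $\mathbb R^n$ on which $\mathbb Z^n$ acts as a lattice of translations. It applies to $\tilde K$ by (F5) and Lemma~\ref{lem:axis}, and $E$ is closed because it is complete.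

The function $d(\cdot,E)$ is continuous and invariant, hence bounded by cocompactness. Suppose $p\notin E$. Let $z\in E$ be any point and extend the nondegenerate segment $[z,p]$, of length $b$, to a ray $\alpha$; this is the only use of geodesic completeness. By (F3) the function $\varphi(t)=d(\alpha(t),E)$ is convex, with $\varphi(0)=0$ and $\varphi(b)>0$. So $\varphi(t)\ge t\varphi(b)/b$ for $t\ge b$, which is unbounded, a contradiction. Hence $\tilde K=E$, the space $K=E/\mathbb Z^n$ is an $n$-torus, and $\dim K=n$ because the dimension of a finite complex is a topological invariant. This proves (3).

A point and the flat tori show that $n\in\mathcal D(\mathbb Z^n)$, so $\mathcal D(\mathbb Z^n)=\{n\}$ for all $n\ge0$. This gives the stated values for $F_0=G_0=1$, $F_1=\mathbb Z$ and $G_1=\mathbb Z^2$. For $r\ge2$ and $g\ge2$ the value $+\infty$ follows from Theorem~\ref{thm:A} and part (2). The proof of Theorem~\ref{thm:B} is complete. \qed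

\begin{thebibliography}{9}

\bibitem{BH} Bridson and Haefliger, \emph{Metric Spaces of Non-Positive Curvature}.

\bibitem{Ont} Pedro Ontaneda, \emph{Some Remarks on the Geodesic Completeness of Compact Nonpositively Curved Spaces}, arXiv:math/0310220 (2003).

\end{thebibliography}
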